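# The Dirichlet spectrum of the three-torus cut along a Brownian path

## 1. The limit theorem for $\lambda_{j,s}$, and what it says

Let $\mathbb T^3=\mathbb R^3/\mathbb Z^3$ be the unit torus, and let $(\beta(t))_{t\ge0}$ be Brownian motion on $\mathbb T^3$ with generator the Laplacian $\Delta$ (not $\frac12\Delta$), started at $0$; its expectation is $\mathbb E_0$. Let $\beta[0,s]=\{\beta(t):0\le t\le s\}$, let $\Delta_s$ be the Laplacian on $L^2(\mathbb T^3\setminus\beta[0,s])$ with Dirichlet boundary condition on $\beta[0,s]$, and let $\lambda_{1,s}\le\lambda_{2,s}\le\cdots$ be the eigenvalues of $-\Delta_s$ with multiplicity.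

**Theorem 1.**
$$\lim_{s\to\infty}\Big(\frac{\log s}{s}\Big)^2\mathbb E_0(\lambda_{1,s})=\frac{(2\pi)^4}{9}.$$

**Theorem 2.** Let $\alpha\in[0,3)$, and let $j_s\in\mathbb N$ be deterministic with $\log j_s/\log s\to\alpha$ as $s\to\infty$. Then
$$\Big(\frac{\log s}{s}\Big)^2\lambda_{j_s,s}\longrightarrow\frac{(2\pi)^4}{(3-\alpha)^2}\qquad\text{almost surely and in }L^q\text{ for every }q\in[1,\infty).$$
In particular this holds for every fixed $j$, with limit $(2\pi)^4/9$. The range $\alpha<3$ is optimal for this scaling: there are $c,C>0$ with $c\,s^2\le\mathbb E_0(\lambda_{\lfloor s^3\rfloor,s})\le C s^2$ for large $s$.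

Theorem 1 was posed as a "prove or disprove" problem, whose source is M. van den Berg, E. Boltausen, F. den Hollander, "Heat content and inradius for regions with a Brownian boundary", arXiv:1304.0579 (2013). The answer is that the statement is true. The problem is set up there on $\mathbb T^m$, $m\ge2$; for $m>3$ the path has Newtonian capacity zero and the Dirichlet condition is not felt. We work with $m=3$ throughout.

In plain words: the torus is a drum pinned down along a random curve, and the curve gets longer. How fast does the lowest frequency go up? The theorem says that $\lambda_{1,s}$ grows like $(s/\log s)^2$, with an explicit constant. It is the constant of a single ball: a ball of radius $a$ has first Dirichlet eigenvalue $\pi^2/a^2$ (eigenfunction $\sin(\pi|x|/a)/|x|$), and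
$$\frac{\pi^2}{a^2}=\frac{(2\pi)^4}{9}\Big(\frac{s}{\log s}\Big)^2\quad\text{exactly when}\quad a=\frac{3\log s}{4\pi s}.$$
So to leading order the drum sounds like the ball of that radius. Theorem 2 says the same for all eigenvalues whose index is a power of $s$ below $s^3$. With $j_s=\lfloor\sqrt s\rfloor$ the limit is $(2\pi)^4/(5/2)^2$; with $j_s=\lfloor s^2\rfloor$ it is $(2\pi)^4$. Fixed indices $1,2,3,\dots$ cannot be told apart at this precision.

Three preliminary points make the statements meaningful and will be used silently.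

*Dirichlet eigenvalues.* For an open $\Omega\subset\mathbb T^3$ (or a bounded open $\Omega\subset\mathbb R^3$), $\lambda_j(\Omega)$ are the eigenvalues of $-\Delta$ with form domain $H_0^1(\Omega)$, the $H^1$-closure of $C_c^\infty(\Omega)$. The min–max principle says that $\lambda_j(\Omega)$ is the infimum, over $j$-dimensional subspaces $V$ of $H_0^1(\Omega)$, of $\max_{u\in V\setminus 0}\int|\nabla u|^2/\int u^2$; one may take $V\subset C_c^\infty(\Omega)$. Hence $\lambda_j$ goes up when $\Omega$ shrinks (domain monotonicity), so $\lambda_{j,s}$ is non-decreasing in $j$ and in $s$. Also, if $\Omega$ contains $j$ disjoint balls of radius $a$, the span of their principal eigenfunctions gives $\lambda_j(\Omega)\le\pi^2/a^2$.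

*Measurability.* If $\lambda_j(\mathbb T^3\setminus K)<a$ for a compact $K$, there is a $j$-dimensional subspace of $C_c^\infty(\mathbb T^3\setminus K)$ with all Rayleigh quotients $<a$. The supports stay at a positive distance from $K$, so the same subspace works for all compact $K'$ close to $K$ in the Hausdorff metric. Thus $\{\lambda_{j,s}<a\}$ is an open condition on $\beta[0,s]$, and $\beta\mapsto\beta[0,s]$ is continuous. Moreover $\lambda_{j,s}<\infty$ almost surely, because the path has measure $0$ and its complement is a nonempty open set.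

*Uniform starting point.* Let $\mathbb P$ (expectation $\mathbb E$) denote Brownian motion whose starting point is uniform on $\mathbb T^3$; this is $\beta+\xi$ with $\beta(0)=0$ and $\xi$ uniform and independent. Translations are isometries, so the process $(\lambda_{j,s})_{j,s}$ has the same law under $\mathbb P$ as under $\mathbb P_0$. We therefore work under $\mathbb P$; $\mathbb P_x$ means start at $x$.

*Conventions.* $C,c$ are positive constants that may change from line to line. They may depend on fixed parameters, never on $s$. $|x|$ is the torus distance from $x$ to $0$. Sets of diameter $<\frac12$ are identified with subsets of $\mathbb R^3$. $\overline B(x,a)$ is a closed ball, $B_1$ the unit ball of $\mathbb R^3$, and $|E|$ the volume of $E$. For $\theta\in(0,3]$ put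
$$r_\theta=r_\theta(s)=\frac{\theta\log s}{4\pi s},\qquad 4\pi r_\theta s=\theta\log s,\qquad\frac{\pi^2}{r_\theta^2}=\frac{(2\pi)^4}{\theta^2}\Big(\frac{s}{\log s}\Big)^2.\tag{1}$$

## 2. One missed ball, and where the 3 comes from

Remove a single small ball $\overline B(0,a)$ from the torus. A function that is $0$ on the ball and close to $1$ elsewhere, built from $1-a/|x|$, has Dirichlet energy about $\int_{|x|>a}a^2|x|^{-4}dx=4\pi a$ and $L^2$-norm about $1$. So $\lambda_1(\mathbb T^3\setminus\overline B(0,a))\approx4\pi a$, and Brownian motion should miss the ball up to time $s$ with probability about $e^{-4\pi as}$. For $a=r_\theta$ this is $s^{-\theta}$.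

Now count. With radius of order $\log s/s$ there is room for about $s^3$ disjoint balls, up to powers of $\log s$. So about $s^{3-\theta}$ of them should be missed: many if $\theta<3$, none if $\theta>3$. Hence the largest missed ball should have radius about $r_3$, and $\pi^2/r_3^2$ is the value in Theorem 1. Likewise there are about $s^\alpha$ disjoint missed balls of radius $r_{3-\alpha}$, which suggests Theorem 2.

Half of this is easy to make rigorous: missed balls give *upper* bounds for eigenvalues (Sections 4 to 6). For the lower bound we must show that nothing beats a ball, including open sets that are not balls and regions through which the path does pass. Sections 7 to 10 do this.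

## 3. Capacity, rearrangement, and the Green function of the torus

**Definition.** For compact $A\subset\mathbb R^3$,
$$\mathrm{cap}(A)=\inf\Big\{\int|\nabla\varphi|^2:\ \varphi\text{ Lipschitz with compact support},\ \varphi\ge1\text{ in a neighborhood of }A\Big\}.$$
For a probability measure $\mu$ put $U\mu(x)=\int\frac{\mu(dy)}{4\pi|x-y|}$ and $I(\mu)=\int U\mu\,d\mu\in(0,\infty]$.

We use five textbook facts. They are found in Landkof, *Foundations of Modern Potential Theory*; Port–Stone, *Brownian Motion and Classical Potential Theory*; Pólya–Szegő, *Isoperimetric Inequalities in Mathematical Physics*; Lieb–Loss, *Analysis*.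

* (F1) $\mathrm{cap}$ is monotone, scales like length, and $\mathrm{cap}(\overline B(0,a))=4\pi a$.
* (F2) $\mathrm{cap}(A)\ge1/I(\mu)$ for every probability measure $\mu$ on $A$.
* (F3) If $E$ is a nonempty finite union of closed cubes, all its points are regular (cone condition). Hence there is a probability measure $\nu$ on $E$ with $U\nu$ continuous on $\mathbb R^3$ and $U\nu=1/\mathrm{cap}(E)$ on $E$.
* (F4) $\mathrm{cap}(E)\ge4\pi(|E|/|B_1|)^{1/3}$ (Pólya–Szegő): for a given volume, the ball has the least capacity.
* (F5) If $w$ is Lipschitz with compact support in $\mathbb R^3$, then $\int|\nabla w|^2\ge\pi^2\big(|B_1|/|\{w\ne0\}|\big)^{2/3}\int w^2$ (Faber–Krahn, by symmetric rearrangement; $\lambda_1(B_1)=\pi^2$).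

(F2) is the one we use on random sets, so here is its proof. Let $I(\mu)<\infty$, let $\varphi$ be admissible for $A$, and let $\mu_\varepsilon$ be $\mu$ convolved with a smooth radial probability density supported in $\overline B(0,\varepsilon)$. For small $\varepsilon$ we have $\varphi\ge1$ on the support of $\mu_\varepsilon$. Since $-\Delta U\mu_\varepsilon=\mu_\varepsilon$,
$$1\le\int\varphi\,d\mu_\varepsilon=\int\nabla\varphi\cdot\nabla U\mu_\varepsilon\le\Big(\int|\nabla\varphi|^2\Big)^{1/2}I(\mu_\varepsilon)^{1/2}\le\Big(\int|\nabla\varphi|^2\Big)^{1/2}I(\mu)^{1/2}.$$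
Here $\int|\nabla U\mu_\varepsilon|^2=I(\mu_\varepsilon)$ by parts, and $I(\mu_\varepsilon)\le I(\mu)$ because $1/|x|$ is superharmonic, so radial averaging does not increase it.

**Example (a segment).** A line segment $A$ of length $1$ has capacity $0$. Let $\rho(x)$ be the distance to $A$, and let $\varphi=1$ for $\rho\le\varepsilon$, $\varphi=\log(1/\rho)/\log(1/\varepsilon)$ for $\varepsilon\le\rho\le1$, and $\varphi=0$ beyond. For $\varepsilon'<\varepsilon$ the function $\min(1,\varphi\cdot\log(1/\varepsilon)/\log(1/\varepsilon'))$ is not needed: $\varphi$ itself is Lipschitz and equals $1$ near $A$. As $|\{\rho\le t\}|=\pi t^2+\frac{4\pi}3t^3$,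
$$\int|\nabla\varphi|^2=\frac{1}{\log^2(1/\varepsilon)}\int_\varepsilon^1\frac{2\pi t+4\pi t^2}{t^2}\,dt\le\frac{2\pi\log(1/\varepsilon)+4\pi}{\log^2(1/\varepsilon)}\longrightarrow0.$$

**Example (a piece of Brownian path).** For Brownian motion in $\mathbb R^3$ with generator $\Delta$, $\beta_t$ has density $(4\pi t)^{-3/2}e^{-|x|^2/4t}$, so $\mathbb E_0|\beta_t|^{-1}=(4\pi t)^{-3/2}\int_0^\infty4\pi\rho\,e^{-\rho^2/4t}d\rho=(\pi t)^{-1/2}$. The occupation measure $\mu=\int_0^1\delta_{\beta_t}dt$ has expected energy
$$\mathbb E_0I(\mu)=\frac1{4\pi}\int_0^1\!\!\int_0^1\frac{dt\,dt'}{\sqrt{\pi|t-t'|}}=\frac{1}{4\pi\sqrt\pi}\cdot\frac83=\frac{2}{3\pi^{3/2}}<\infty.$$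
By (F2) the path has positive capacity almost surely: as an obstacle it behaves very differently from a segment.

**Green function.** Let $G$ be the mean-zero Green function of $\mathbb T^3$: $-\Delta G=\delta_0-1$. Then $G(x)-\frac1{4\pi|x|}$ is bounded in absolute value on $[-\frac12,\frac12]^3\setminus\{0\}$, by $C_0$ say, and extends to a smooth function in $(-\frac12,\frac12)^3$. In particular $G\ge-C_0$.

## 4. Expected hitting times, and the probability of missing one ball or two

For closed $K$ let $\tau_K=\inf\{t\ge0:\beta_t\in K\}$. The first lemma turns a measure on $K$ with small potential into a bound on the time to hit $K$.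

**Lemma 1.** Let $K\subset\mathbb T^3$ be closed and $\nu$ a probability measure on $K$ such that $f(x)=\int G(x-y)\,\nu(dy)$ is continuous and $f\le M$ on $K$. Then $\sup_x\mathbb E_x\tau_K\le M+C_0$.

*Proof.* We have $f\ge-C_0$, so $M+C_0\ge0$ and the claim holds for $x\in K$. Let $x\notin K$. Off $K$, $f$ is smooth and $\Delta f=1$, since $-\Delta f=\nu-1$. Let $\sigma_i$ be the first time at distance $\le1/i$ from $K$. For large $i$, Itô's formula (with generator $\Delta$) gives $\mathbb E_xf(\beta_{t\wedge\sigma_i})=f(x)+\mathbb E_x(t\wedge\sigma_i)$. By path continuity and closedness of $K$, $\sigma_i\uparrow\tau_K$; since $f$ is continuous and bounded,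
$$\mathbb E_xf(\beta_{t\wedge\tau_K})=f(x)+\mathbb E_x(t\wedge\tau_K).$$
So $\mathbb E_x(t\wedge\tau_K)\le2\sup|f|$ for all $t$, whence $\mathbb E_x\tau_K<\infty$. Let $t\to\infty$: $\mathbb E_x\tau_K=\mathbb E_xf(\beta_{\tau_K})-f(x)\le M+C_0$. $\square$

**Corollary 1.** (a) If $E$ is a nonempty finite union of closed cubes contained in a cube of side $\le\frac14$, then $\sup_x\mathbb E_x\tau_E\le\frac1{\mathrm{cap}(E)}+2C_0$.

(b) If $K=\overline B(x,a)\cup\overline B(y,a)$ with $a\le\frac1{10}$ and $d=|x-y|\ge4a$, then $\sup_z\mathbb E_z\tau_K\le\frac1{8\pi a}+\frac1{4\pi d}+2C_0$.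

*Proof.* (a) Take $\nu$ from (F3). For points near $E$ and in $E$ the differences lie in $(-\frac12,\frac12)^3$, so near $E$ the function $f$ is $U\nu$ plus an integral of a smooth kernel, hence continuous; off $E$ it is smooth. On $E$, $f\le1/\mathrm{cap}(E)+C_0=:M$. Apply Lemma 1.

(b) Let $\nu$ be the average of the uniform distributions on the two spheres; $f$ is continuous, as sphere potentials are. The uniform distribution on a sphere of radius $a$ has $U$-potential $\frac1{4\pi a}$ on the closed ball it bounds. On each ball, its own sphere contributes at most $\frac12(\frac1{4\pi a}+C_0)$. The points of the other sphere are at distance at least $d-2a\ge d/2$, so it contributes at most $\frac12(\frac1{4\pi(d-2a)}+C_0)\le\frac12(\frac1{2\pi d}+C_0)$. So $M=\frac1{8\pi a}+\frac1{4\pi d}+C_0$ works in Lemma 1. $\square$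

Next we make the heuristic $e^{-4\pi as}$ precise. We need a lower bound for missing one ball and an upper bound for missing two balls that is nearly the product.

**Lemma 2.** Let $p_1(a,s)=\mathbb P(\beta[0,s]\cap\overline B(x,a)=\emptyset)$, which does not depend on $x$, and for $d=|x-y|$ let $p_2=\mathbb P\big(\beta[0,s]\cap(\overline B(x,a)\cup\overline B(y,a))=\emptyset\big)$. There is $C_1$ such that for $a\le\frac1{10}$
$$p_1(a,s)\ge(1-C_1a)\,e^{-4\pi as(1+C_1a)},\qquad p_2\le\exp\!\big(-8\pi as(1-2a/d-16\pi C_0a)\big)\ \text{ if }d\ge4a.$$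

*Proof.* Let $K$ be the ball or the union of the two balls, $\Delta_K$ the Dirichlet Laplacian on $\mathbb T^3\setminus K$, $\lambda=\lambda_1(\mathbb T^3\setminus K)$, and $\phi\ge0$ a principal eigenfunction with $\|\phi\|_2=1$. Since $\mathbb P_x(\tau_K>s)=(e^{s\Delta_K}1)(x)$ and the start is uniform, $\mathbb P(\tau_K>s)=\langle1,e^{s\Delta_K}1\rangle$.

**Step 1: the upper bound, by bounding $\lambda$ from below.** We have $\langle1,e^{s\Delta_K}1\rangle\le e^{-\lambda s}$. To see $\lambda\sup_x\mathbb E_x\tau_K\ge1$, note first that $\phi$ is bounded, since $\phi=e^\lambda e^{\Delta_K}\phi\le e^\lambda e^{\Delta}\phi$ and the heat kernel of the torus at time $1$ is bounded. Integrate $e^{-\lambda t}\phi=e^{t\Delta_K}\phi$ over $t>0$: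
$$\frac{\phi(x)}\lambda=\int_0^\infty(e^{t\Delta_K}\phi)(x)\,dt\le\|\phi\|_\infty\int_0^\infty\mathbb P_x(\tau_K>t)\,dt=\|\phi\|_\infty\,\mathbb E_x\tau_K .$$
Take the supremum over $x$. For two balls, Corollary 1(b) now gives
$$\lambda\ge\frac{8\pi a}{1+2a/d+16\pi C_0a}\ge8\pi a(1-2a/d-16\pi C_0a).$$

**Step 2: the lower bound, by a test function and the spectral gap.** Let $K=\overline B(0,a)$. By eigenfunction expansion $\mathbb P(\tau_K>s)\ge\langle1,\phi\rangle^2e^{-\lambda s}$. Extended by $0$, $\phi$ lies in $H^1(\mathbb T^3)$ with $\int|\nabla\phi|^2=\lambda$, and the spectral gap of $\mathbb T^3$ is $4\pi^2$, so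
$$1-\langle1,\phi\rangle^2=\|\phi-\langle1,\phi\rangle\|_2^2\le\frac{\lambda}{4\pi^2}.$$
It remains to bound $\lambda$ above. Let $f=0$ for $|x|\le a$, $f=\frac{1-a/|x|}{1-2a}$ for $a\le|x|\le\frac12$, $f=1$ elsewhere. Then
$$\int|\nabla f|^2=\frac{4\pi a^2}{(1-2a)^2}\int_a^{1/2}\frac{d\rho}{\rho^2}=\frac{4\pi a^2(1/a-2)}{(1-2a)^2}=\frac{4\pi a}{1-2a}.$$
Since $0\le1-f\le a/|x|$ for $|x|\le\frac12$ and $f=1$ beyond, $\int(1-f)\le a\int_{|x|\le1/2}|x|^{-1}dx=\frac{\pi a}2$, so $\int f^2\ge1-2\int(1-f)\ge1-\pi a$. Hence $\lambda\le\frac{4\pi a}{(1-2a)(1-\pi a)}\le4\pi a(1+Ca)$ for $a\le\frac1{10}$. Insert this in both places. $\square$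

## 5. Many missed balls: an upper bound with high probability

The first moment of Section 2 says that many grid balls are missed *on average*. To get it with high probability we compute a variance. The grid spacing $s^{-1+\gamma}$ is chosen much larger than the radius, so that two missed balls are nearly independent, at the price of $s^{-3\gamma}$ in the number of grid points. The room for this price comes from the factor $1-\eta$ in the radius.

**Lemma 3.** Let $\theta=3-\alpha$ with $\alpha\in[0,3)$, and let $\eta\in(0,1)$. There are $C,c>0$ with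
$$\mathbb P\Big(\lambda_{\lceil s^\alpha\rceil,s}>\frac{\pi^2}{(1-\eta)^2r_\theta^2}\Big)\le Cs^{-c}\quad\text{for all large }s.$$

*Proof.* Put $a=(1-\eta)r_\theta$, $\gamma=\theta\eta/6\in(0,\frac12)$, $g=\lfloor s^{1-\gamma}\rfloor$. Let $W$ be the number of $x\in(g^{-1}\mathbb Z/\mathbb Z)^3$ with $\overline B(x,a)\cap\beta[0,s]=\emptyset$.

**Step 1: the mean is large.** By (1), $4\pi as=(1-\eta)\theta\log s$, and $a^2s\to0$. Lemma 2 gives $p_1\ge cs^{-\theta(1-\eta)}$, so
$$\mathbb EW=g^3p_1\ge cs^{3-3\gamma-\theta+\theta\eta}=cs^{\alpha+\theta\eta/2}.$$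

**Step 2: the variance is small.** Distinct grid points have $d\ge1/g\ge s^{-1+\gamma}\ge4a$ for large $s$. By Lemma 2,
$$\frac{p_2}{p_1^2}\le(1-C_1a)^{-2}\exp\!\big(8\pi as\,(2a/d+16\pi C_0a+C_1a)\big).$$
Here $as\le C\log s$, $a/d\le Cs^{-\gamma}\log s$, and $a\le Cs^{-1}\log s$, so $p_2/p_1^2\le1+Cs^{-\gamma}\log^2s$. Splitting the variance into diagonal and off-diagonal terms, $\mathrm{Var}\,W\le\mathbb EW+(\mathbb EW)^2\,Cs^{-\gamma}\log^2s$. By Chebyshev,
$$\mathbb P(W<\tfrac12\mathbb EW)\le\frac{4\,\mathrm{Var}\,W}{(\mathbb EW)^2}\le\frac4{\mathbb EW}+Cs^{-\gamma}\log^2s\le Cs^{-\gamma/2},$$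
the last step because $\mathbb EW\ge cs^{\theta\eta/2}=cs^{3\gamma}$.

**Step 3: from balls to eigenvalues.** On $\{W\ge\frac12\mathbb EW\}$ and for large $s$, $W\ge\lceil s^\alpha\rceil$, since $\theta\eta/2>0$. The complement of the path then contains $\lceil s^\alpha\rceil$ disjoint balls of radius $a$, and $\lambda_{\lceil s^\alpha\rceil,s}\le\pi^2/a^2$. $\square$

## 6. Moments of $\lambda_{j,s}$

Lemma 3 does not control expectations: on an event of probability $Cs^{-c}$ the eigenvalue could be enormous. We need a crude moment bound that is off only by powers of $\log s$. The idea is that the path cannot come within distance $\varepsilon/s$ of half of the torus, except with very small probability.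

**Lemma 4.** For every $q\ge1$ there is $C_q$ with $\mathbb E(\lambda_{j,s}^q)\le C_qs^{2q}$ for all $s\ge1$ and $1\le j\le s^3$.

*Proof.* Let $V_a=|\{x:\mathrm{dist}(x,\beta[0,s])\le a\}|$ with $a\le\frac1{10s}$.

**Step 1: the mean of $V_a$, from any starting point.** By translation invariance, integrating over the center of the ball is the same as making the start uniform. For every $y$,
$$\mathbb E_yV_a=\int\mathbb P_y(\tau_{\overline B(x,a)}\le s)\,dx=1-p_1(a,s)\le C_1a+4\pi as(1+C_1a)\le C_2as,$$
where we used Lemma 2, $1-(1-\varepsilon)e^{-u}\le\varepsilon+u$, and $s\ge1$.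

**Step 2: all moments of $V_a$, by the strong Markov property.** Write $\tau_i=\tau_{\overline B(x_i,a)}$. Ordering the hitting times,
$$\mathbb EV_a^k=\int\mathbb P(\tau_1\le s,\dots,\tau_k\le s)\,dx_1\cdots dx_k\le k!\int\mathbb P(\tau_1\le\dots\le\tau_k\le s)\,dx_1\cdots dx_k .$$
On $\{\tau_1\le\dots\le\tau_{k-1}\le s\}$, the event $\tau_{k-1}\le\tau_k\le s$ forces the path after time $\tau_{k-1}$ to hit $\overline B(x_k,a)$ within a time at most $s$. Integrating over $x_k$ conditionally on the past of $\tau_{k-1}$ gives at most $\sup_y\mathbb E_yV_a\le C_2as$. Repeat at $\tau_{k-2},\tau_{k-3},\dots$ to get $\mathbb EV_a^k\le k!(C_2as)^k$. Hence $\mathbb P(V_a>\frac12)\le2^kk!(C_2as)^k$.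

**Step 3: if $V_a\le\frac12$, there are at least $s^3$ missed balls of radius $a$.** Take a maximal $2a$-separated subset of $\{x:\mathrm{dist}(x,\beta[0,s])>a\}$, a set of volume $\ge\frac12$. By maximality the balls of radius $2a$ around the chosen points cover this set, so their number is at least $\frac12\big/\frac{4\pi}3(2a)^3=\frac3{64\pi a^3}\ge\frac{3000}{64\pi}s^3\ge s^3\ge j$. The open balls of radius $a$ around them are disjoint and avoid the path, so $\lambda_{j,s}\le\pi^2/a^2$.

**Step 4: the tail.** Given $y\ge100\pi^2s^2$, let $a=\pi/\sqrt y\le\frac1{10s}$. Steps 2 and 3 give $\mathbb P(\lambda_{j,s}>y)\le\mathbb P(V_a>\frac12)\le C_k(s^2/y)^{k/2}$. With $k>2q$ and $y=s^2u$,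
$$\mathbb E\lambda_{j,s}^q\le(100\pi^2s^2)^q+\int_{100\pi^2s^2}^\infty qy^{q-1}C_k\Big(\frac{s^2}y\Big)^{k/2}dy= s^{2q}\Big((100\pi^2)^q+C_k\,q\int_{100\pi^2}^\infty u^{q-1-k/2}du\Big),$$
and the last integral is finite. $\square$

## 7. A small inradius does not force a large eigenvalue

We turn to lower bounds. The first thing to try is to reverse Section 5: show that no ball noticeably larger than $r_3$ is missed. This is an easy union bound. For one ball $K=\overline B(x,a)$, Lemma 1 with the uniform distribution on the sphere gives $\sup\mathbb E\tau_K\le\frac1{4\pi a}+2C_0$, so as in Step 1 of Lemma 2,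
$$p_1(a,s)\le\exp\!\Big(-\frac{4\pi as}{1+8\pi C_0a}\Big).$$
Fix $\varepsilon>0$. If some ball of radius $(1+\varepsilon)r_3$ is missed, then so is the closed ball of radius $(1+\frac\varepsilon2)r_3$ around some point of a fixed cubic grid of spacing at most $\varepsilon r_3/4$, because the nearest grid point is within $\frac{\sqrt3}8\varepsilon r_3<\frac\varepsilon2r_3$ of the center. There are at most $Cs^3$ grid points, and each such ball is missed with probability at most $Cs^{-3(1+\varepsilon/2)}$. So with probability tending to $1$ the complement of the path contains no ball of radius $(1+\varepsilon)r_3$.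

The approach stops at the next line: this says nothing about $\lambda_{1,s}$. Here is a deterministic example. From $B_1$ remove the closed balls of radius $\rho=\varepsilon^4$ around the points of $\varepsilon\mathbb Z^3\cap B_1$, with $\varepsilon$ small. Every open ball of radius larger than $\frac{\sqrt3}2\varepsilon$ contains a point of $\varepsilon\mathbb Z^3$, so the remaining set contains no such ball. Yet its first eigenvalue tends to $\pi^2$ as $\varepsilon\to0$. Indeed, let $\phi$ be the normalized principal eigenfunction of $B_1$, and let $\psi=\min\big(1,(\delta(x)-\rho)_+/\rho\big)$, where $\delta(x)$ is the distance to the removed centers. Then $1-\psi$ and $\nabla\psi$ live on at most $C\varepsilon^{-3}$ balls of radius $2\rho$, so $\int|\nabla\psi|^2\le C\varepsilon^{-3}\rho^3\rho^{-2}=C\varepsilon$ and $\int(1-\psi)^2\le C\varepsilon^{-3}\rho^3\to0$. As $\phi$ and $\nabla\phi$ are bounded, $\psi\phi\to\phi$ in $H^1$, and $\psi\phi$ vanishes on the removed balls. The removed dust has total capacity of order at most $\varepsilon$, and a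 function hardly notices it.

So we must exclude regions of size $r$ through which the path *does* pass, but where it leaves only a set of small capacity. Four ideas combine.

First, *cells*. Cut a box of side comparable to $r$ into a bounded number of cells of side $h$, and call a cell rarefied if the path leaves capacity less than $\delta h$ near it. A capacitary Poincaré inequality shows that an eigenfunction with eigenvalue of order $r^{-2}$ has almost no mass in the other cells. By Faber–Krahn, the union $E$ of the rarefied cells then has at least the volume of a ball, so by (F4) at least the capacity of a ball.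

Second, *rarefied is almost as costly as missed*. The event that all cells of $E$ are rarefied is not the event that $E$ is missed, so the hitting estimate does not apply directly. But each time Brownian motion enters $E$, in the time $h^2$ it leaves a trace of capacity at least $\delta h$ with probability close to $1$ if $\delta$ is small, since $h^{-1}$ times this capacity is bounded below by a positive random variable whose law is free of $h$. So the path can enter $E$ only a few times.

Third, *finitely many $E$*. Inside one box there are at most $2^{N^3}$ unions of cells, a number independent of $s$. On the whole torus the number of unions would be exponential in a power of $s$, which no bound of the form $s^{-\theta-c}$ can beat.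

Fourth, *localization*. A quadratic partition of unity reduces the torus to boxes at an additive cost in the eigenvalue that is a small fraction of $\pi^2/r^2$ when the box is a large multiple of $r$.

## 8. A Poincaré inequality with capacity

**Lemma 5 (capacitary Poincaré inequality; Maz'ya).** There is $C_3$ such that if $\widetilde Q\subset\mathbb R^3$ is a closed cube of side $L$, $A\subset\widetilde Q$ is compact with $\mathrm{cap}(A)>0$, and $v$ is Lipschitz on $\widetilde Q$ and vanishes on a relative neighborhood of $A$, then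
$$\int_{\widetilde Q}v^2\le C_3\frac{L^3}{\mathrm{cap}(A)}\int_{\widetilde Q}|\nabla v|^2 .$$

If $A$ contains a ball of radius $L/4$, then $\mathrm{cap}(A)\ge\pi L$ and this is the usual bound with $L^2$. When $\mathrm{cap}(A)$ gets small the constant blows up, as it must: for $A$ a segment no bound can hold, by the first example of Section 3.

*Proof.* Under scaling, the left side is multiplied by $L^3$, $\int|\nabla v|^2$ and $\mathrm{cap}(A)$ by $L$, so both sides scale alike and we may take $L=1$. Put $D=\int_{\widetilde Q}|\nabla v|^2$. As $A$ lies in a ball of radius $1$, $\mathrm{cap}(A)\le4\pi$. The unit cube has first nonzero Neumann eigenvalue $\pi^2$.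

If $\int_{\widetilde Q}v=0$, then $\int v^2\le\pi^{-2}D\le\frac{4}{\pi}\frac{D}{\mathrm{cap}(A)}$ and we are done.

Otherwise, scale $v$ so that $\int_{\widetilde Q}v=1$, and put $w=1-v$. Then $\int w=0$, so $\int w^2\le\pi^{-2}D$, and $w=1$ on a relative neighborhood of $A$. We make from $w$ a test function for $\mathrm{cap}(A)$. Extend $w$ by even reflections to the concentric cube of side $3$: the extension is $w$ composed with the folding map onto $\widetilde Q$, which is Lipschitz with constant $1$ and is the identity on $\widetilde Q$. So the extension is Lipschitz and equals $1$ on a full neighborhood of $A$, also where $A$ touches $\partial\widetilde Q$. Multiply by a fixed Lipschitz cutoff $\chi$, $0\le\chi\le1$, equal to $1$ on the concentric cube of side $2$ and compactly supported in the interior of that of side $3$. The product is admissible, and each of the $27$ reflected copies contributes the same integrals, so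
$$\mathrm{cap}(A)\le\int|\nabla(\chi w)|^2\le2\cdot27\,\Big(\int_{\widetilde Q}|\nabla w|^2+\sup|\nabla\chi|^2\int_{\widetilde Q}w^2\Big)\le C'D .$$
Finally, $\int v^2=1-2\int w+\int w^2=1+\int w^2\le\frac{C'D}{\mathrm{cap}(A)}+\frac{D}{\pi^2}\le C_3\frac{D}{\mathrm{cap}(A)}$. $\square$

## 9. The box estimate

**Lemma 6.** Let $\theta\in(0,3]$, $\eta\in(0,\frac12)$, $R=\eta^{-1/2}$, $r=r_\theta(s)$. There are $C,c,s_0>0$ such that for $s\ge s_0$ and every closed cube $\Lambda\subset\mathbb T^3$ of side $2\ell$ with $Rr\le\ell\le2Rr$,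
$$\mathbb P\big(\lambda_1(\mathrm{int}\Lambda\setminus\beta[0,s])\le(1-\eta)\pi^2/r^2\big)\le Cs^{-\theta-c}.$$

Note the exponent: strictly larger than $\theta$, so that later we can sum over about $s^3$ boxes when $\theta=3$. The gain comes from the factor $1-\eta$, which forces $E$ to have a volume strictly larger than that of a ball of radius $r$.

*Choice of constants.* All of them depend on $\eta$ only, not on $s$ or $\Lambda$. Put
$$b=(1+\eta/4)^{1/3}>1,\qquad \rho\in(0,1)\ \text{ with }\ (1-\rho)^2=b^{-1/2}.$$
Here $\rho$ will bound the probability that one visit to $E$ leaves too little capacity. For Brownian motion in $\mathbb R^3$ from $0$ let $\sigma_1=1\wedge(\text{exit time of }B_1)$ and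
$$X_1=\sigma_1^2\Big/\int_0^{\sigma_1}\!\!\int_0^{\sigma_1}\frac{dt\,dt'}{4\pi|\beta_t-\beta_{t'}|}.$$
The denominator is at most $\int_0^1\int_0^1$ of the same integrand, which is finite almost surely by the second example of Section 3, and $\sigma_1>0$. So $X_1>0$ almost surely, and we fix $\delta>0$ with $\mathbb P(X_1<\delta)\le\rho$. Let $\kappa=\eta/(128R^{3/2})$, so $16\kappa R^{3/2}=\eta/8$. Finally $N\in\mathbb N$ is a fixed large integer, chosen in (3).

*Cells.* Divide $\Lambda$ into $N^3$ closed cubes $Q$ of side $h=2\ell/N\le4Rr/N$; let $\widetilde Q$ be the closed concentric cube of side $3h$.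

**Definition.** $Q$ is *dense* if $\mathrm{cap}(\beta[0,s]\cap\widetilde Q)\ge\delta h$, and *rarefied* otherwise.

For example, $Q$ is rarefied if the path does not meet $\widetilde Q$, and would also be rarefied if the path met $\widetilde Q$ only in a segment. Let $s$ be so large that $12Rr\le\frac14$. All cubes $\widetilde Q$ lie in the cube concentric with $\Lambda$ of side $2\ell+2h\le6\ell\le12Rr\le\frac14$, so everything takes place in a piece of $\mathbb R^3$.

**Step 1 (deterministic): a low eigenvalue forces a large rarefied set.** *If $\lambda_1(\mathrm{int}\Lambda\setminus\beta[0,s])\le(1-\eta)\pi^2/r^2$, then the union $E$ of the rarefied cubes satisfies $\mathrm{cap}(E)\ge4\pi br$.*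

There is $v\in C_c^\infty(\mathrm{int}\Lambda\setminus\beta[0,s])$ with $\int v^2=1$ and $D:=\int|\nabla v|^2\le(1-\eta/2)\pi^2/r^2$. Extend $v$ by $0$.

*Almost no mass outside $E$.* For a dense $Q$, $v$ vanishes near $A=\beta[0,s]\cap\widetilde Q$, and Lemma 5 with $L=3h$ gives $\int_Qv^2\le\int_{\widetilde Q}v^2\le C_3\frac{27h^3}{\delta h}\int_{\widetilde Q}|\nabla v|^2$. Sum over the dense cubes; almost every point lies in at most $27$ of the $\widetilde Q$, $h\le4Rr/N$ and $D\le\pi^2/r^2$, so
$$\int_{\Lambda\setminus E}v^2\le C_3\frac{27h^2}{\delta}\cdot27D\le C_4\frac{R^2}{\delta N^2}.\tag{2}$$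

*Cut off the small values.* Small mass outside $E$ does not mean that $v$ vanishes there, and Faber–Krahn is about supports. So put $w=(|v|-\kappa r^{-3/2})_+$, which is Lipschitz with compact support. Using $(x-k)_+^2\ge x^2-2kx$ for $x,k\ge0$, and Cauchy–Schwarz with $|\Lambda|\le(4Rr)^3$,
$$\int w^2\ge1-2\kappa r^{-3/2}\int_\Lambda|v|\ge1-2\kappa r^{-3/2}(4Rr)^{3/2}=1-16\kappa R^{3/2}=1-\frac\eta8.$$
On $\{w>0\}$ we have $v^2>\kappa^2r^{-3}$, so by (2) and Chebyshev
$$|\{w>0\}\setminus E|\le\kappa^{-2}r^3\,C_4\frac{R^2}{\delta N^2}\le\frac\eta{16}|B_1|r^3,\tag{3}$$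
where the last inequality fixes $N$, independently of $s$.

*Faber–Krahn.* Truncation does not increase the energy, so (F5) gives
$$\Big(1-\frac\eta2\Big)\frac{\pi^2}{r^2}\ge D\ge\int|\nabla w|^2\ge\pi^2\Big(\frac{|B_1|}{|\{w>0\}|}\Big)^{2/3}\Big(1-\frac\eta8\Big).$$
Since $(1+\frac{3\eta}8)(1-\frac\eta2)=1-\frac\eta8-\frac{3\eta^2}{16}\le1-\frac\eta8$, we get $|\{w>0\}|\ge(1+\frac{3\eta}8)^{3/2}|B_1|r^3\ge(1+\frac\eta2)|B_1|r^3$. By (3), $|E|\ge(1+\frac\eta2-\frac\eta{16})|B_1|r^3\ge(1+\frac\eta4)|B_1|r^3$, and (F4) gives $\mathrm{cap}(E)\ge4\pi br$.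

**Step 2 (probabilistic): a given large set is unlikely to be rarefied.** *Let $E$ be a fixed union of some of the $N^3$ cubes with $\mathrm{cap}(E)\ge4\pi br$. Then $\mathbb P(\text{all cubes forming }E\text{ are rarefied})\le Cs^{-\theta b^{1/2}}$.*

*The trials.* Put $e_0=0$. For $i\ge1$ let $S_i=\inf\{t\ge e_{i-1}:\beta_t\in E\}$ (so $S_i=e_{i-1}$ if the path is already in $E$), let $x=\beta_{S_i}$, let $Q$ be the first cube of $E$ in some fixed order that contains $x$, and let the $i$-th trial last from $S_i$ to $e_i=S_i+\sigma$, where $\sigma$ is the minimum of $h^2$ and the time needed to exit the ball of radius $h$ around $x$. The trace of the trial lies in $\overline B(x,h)\subset\widetilde Q$. Call the trial successful if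
$$X:=\sigma^2\Big/\int_0^\sigma\!\!\int_0^\sigma\frac{dt\,dt'}{4\pi|\beta_{S_i+t}-\beta_{S_i+t'}|}\ \ge\ \delta h .$$
The normalized occupation measure of the trial is carried by its trace and has energy $1/X$, so by (F2) the trace has capacity at least $X$. By Brownian scaling (space by $h$, time by $h^2$), and by the strong Markov property, given the past at $S_i$ the variable $X$ has the law of $hX_1$. So each trial fails with conditional probability at most $\rho$.

Let $T$ be the end of the first successful trial. If $T\le s$, then $\beta[0,s]$ contains the trace of a successful trial, and the corresponding cube $Q$ of $E$ is dense. So the event in Step 2 is contained in $\{T>s\}$, and it suffices to bound $\mathbb P(T>s)$. (This also disposes of any question of measurability of "rarefied".)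

*The mean of $T$.* Put $A_0=\frac1{4\pi br}+2C_0$. As $E\subset\Lambda$ lies in a cube of side $\le\frac14$, Corollary 1(a) bounds every conditional expected waiting time by $\frac1{\mathrm{cap}(E)}+2C_0\le A_0$. The $(i+1)$-st trial takes place with probability at most $\rho^i$, so
$$\sup_x\mathbb E_xT\le\sum_{i\ge0}\rho^i(A_0+h^2)=\frac{A_0+h^2}{1-\rho}.$$

*The mean of $T-t$ given the past.* Fix $t$; on $\{T>t\}$ there are two cases. If $t$ is in a waiting period, the future after $t$ is a fresh start from $\beta_t$. If $t$ is inside a trial, at most $h^2$ of it remains, and after it there is at most a fresh start. (The conditional probability of failure given the past at $t$ may be bad here, but we only bound it by $1$.) By the Markov property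
$$\mathbb E[T-t\mid\mathcal F_t]\le h^2+\frac{A_0+h^2}{1-\rho}\le M:=\frac{A_0+2h^2}{1-\rho}\quad\text{on }\{T>t\}.$$

*An exponential moment (Khas'minskii).* Write $T^k=k!\int_{0<t_1<\dots<t_k}1_{\{T>t_k\}}dt_1\cdots dt_k$. Conditionally on $\mathcal F_{t_{k-1}}$, the integral over $t_k>t_{k-1}$ has expectation $\mathbb E[(T-t_{k-1})_+\mid\mathcal F_{t_{k-1}}]\le M1_{\{T>t_{k-1}\}}$. By induction $\mathbb ET^k\le k!M^k$. Therefore
$$\mathbb Ee^{(1-\rho)T/M}\le\sum_{k\ge0}(1-\rho)^k=\rho^{-1},\qquad\mathbb P(T>s)\le\rho^{-1}e^{-(1-\rho)s/M}.$$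

*The exponent.* Since $(1-\rho)^2b=b^{1/2}$ and $4\pi rs=\theta\log s$,
$$(1-\rho)\frac sM=\frac{(1-\rho)^2s}{A_0+2h^2}=\frac{(1-\rho)^2\,4\pi brs}{1+4\pi br(2C_0+2h^2)}\ge b^{1/2}\theta\log s\,(1-Cr),$$
and $r\log s\to0$, so $\mathbb P(T>s)\le Cs^{-\theta b^{1/2}}$. We have lost two factors $1-\rho$, one in the mean of $T$ and one in the exponential moment; the surplus $b$ in the capacity of $E$ pays for both.

**Step 3: union over $E$.** If the event of the lemma occurs, then by Step 1 the set $E$ of Step 2 can be taken to be the union of the rarefied cubes. There are at most $2^{N^3}$ possible sets $E$, and $N$ does not depend on $s$. So the lemma holds with $c=\theta(b^{1/2}-1)>0$. $\square$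

## 10. From boxes to the torus

**Lemma 7.** Let $\alpha\in[0,3)$, $\theta=3-\alpha$, $\eta\in(0,\frac12)$. There are $C,c>0$ with
$$\mathbb P\big(\lambda_{\lceil s^\alpha\rceil,s}\le(1-2\eta)\pi^2/r_\theta^2\big)\le Cs^{-c}\quad\text{for all large }s.$$

*Proof.* Let $R=\eta^{-1/2}$, $r=r_\theta$, $n=\lfloor1/(Rr)\rfloor$ and $\ell=1/n$, so $Rr\le\ell\le2Rr$ for large $s$.

**Step 1: split functions on the torus into pieces on boxes.** For $k\in(\mathbb Z/n\mathbb Z)^3$ let $\Lambda_k$ be the closed cube with center $k\ell$ and side $2\ell$, and let $\zeta_k(x)=\prod_{i=1}^3\cos\frac{\pi(x_i-k_i\ell)}{2\ell}$ on $\Lambda_k$, $\zeta_k=0$ elsewhere. In each coordinate exactly two consecutive cosines are active at a generic point, and they are $\cos u$ and $\cos(u-\frac\pi2)=\sin u$ with $u=\frac{\pi(x_i-k_i\ell)}{2\ell}\in[0,\frac\pi2]$. Their squares add up to $1$, and the squares of their derivatives to $\frac{\pi^2}{4\ell^2}$. Multiplying out over the three coordinates,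
$$\sum_k\zeta_k^2=1,\qquad\sum_k|\nabla\zeta_k|^2=\frac{3\pi^2}{4\ell^2}\ \text{ a.e.}$$
For $u\in H_0^1(\mathbb T^3\setminus\beta[0,s])$ expand $|\nabla(\zeta_ku)|^2=\zeta_k^2|\nabla u|^2+2\zeta_ku\nabla\zeta_k\cdot\nabla u+u^2|\nabla\zeta_k|^2$. Summed over $k$, the cross terms give $u\nabla u\cdot\nabla\sum_k\zeta_k^2=0$. Hence
$$\sum_k\int(\zeta_ku)^2=\int u^2,\qquad\sum_k\int|\nabla(\zeta_ku)|^2=\int|\nabla u|^2+\frac{3\pi^2}{4\ell^2}\int u^2.\tag{4}$$
Moreover $\zeta_ku\in H_0^1(\Omega_k)$ with $\Omega_k=\mathrm{int}\Lambda_k\setminus\beta[0,s]$. By density let $u\in C_c^\infty(\mathbb T^3\setminus\beta[0,s])$; then $f=\zeta_ku$ is Lipschitz and vanishes on $\partial\Lambda_k$, outside $\Lambda_k$, and near the path. The functions $\mathrm{sgn}(f)(|f|-\varepsilon)_+$ are Lipschitz with compact support in $\Omega_k$ and converge to $f$ in $H^1$.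

**Step 2: compare eigenvalue counts.** Let $\mathcal N(\lambda,\Omega)$ be the number of eigenvalues $\le\lambda$ of the Dirichlet Laplacian on $\Omega$. By (4), $u\mapsto(\zeta_ku)_k$ is an isometry of $L^2(\mathbb T^3\setminus\beta[0,s])$ into $\bigoplus_kL^2(\Omega_k)$, and it maps the span of the eigenfunctions with eigenvalue $\le\lambda$ to a space of the same dimension on which the Rayleigh quotient of the direct sum is at most $\lambda+\frac{3\pi^2}{4\ell^2}$. By min–max for the direct sum,
$$\mathcal N(\lambda,\mathbb T^3\setminus\beta[0,s])\le\sum_k\mathcal N\Big(\lambda+\frac{3\pi^2}{4\ell^2},\Omega_k\Big).$$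
Take $\lambda=(1-2\eta)\pi^2/r^2$. As $\ell\ge Rr$ and $R^{-2}=\eta$, $\frac{3\pi^2}{4\ell^2}\le\frac{3\eta}4\frac{\pi^2}{r^2}$, so $\lambda+\frac{3\pi^2}{4\ell^2}\le(1-\eta)\frac{\pi^2}{r^2}$. Thus the $k$-th summand is $0$ unless $\lambda_1(\Omega_k)\le(1-\eta)\pi^2/r^2$. In any case it is at most $\mathcal N(\pi^2/r^2,\mathrm{int}\Lambda_k)$ by domain monotonicity. The eigenvalues of the cube are $\frac{\pi^2|z|^2}{4\ell^2}$ with $z\in\{1,2,\dots\}^3$, so this is at most $(2\ell/r)^3\le(4R)^3$. Hence
$$\mathcal N(\lambda,\mathbb T^3\setminus\beta[0,s])\le(4R)^3\,\#\Big\{k:\lambda_1(\Omega_k)\le(1-\eta)\frac{\pi^2}{r^2}\Big\}.$$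

**Step 3: take expectations.** There are $n^3$ boxes, and $n\le\frac1{Rr}\le Cs$. By Lemma 6 the right side has expectation at most $Cs^{3-\theta-c}=Cs^{\alpha-c}$. If $\lambda_{\lceil s^\alpha\rceil,s}\le\lambda$, the left side is at least $s^\alpha$. Markov's inequality gives the bound $Cs^{-c}$. $\square$

## 11. Convergence of $\mathbb E_0(\lambda_{1,s})$

*Proof of Theorem 1.* Put $r=r_3$, so $(\frac{\log s}s)^2\frac{\pi^2}{r^2}=\frac{(2\pi)^4}9$ by (1), and fix $\eta\in(0,\frac12)$.

**Step 1: lower bound, from Lemma 7 with $\alpha=0$.** Since $\lambda_{1,s}\ge0$, $\mathbb E(\lambda_{1,s})\ge(1-2\eta)\frac{\pi^2}{r^2}(1-Cs^{-c})$. So the $\liminf$ of $(\frac{\log s}s)^2\mathbb E(\lambda_{1,s})$ is at least $(1-2\eta)(2\pi)^4/9$.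

**Step 2: upper bound, from Lemmas 3 and 4.** Let $F$ be the event in Lemma 3 with $\alpha=0$, so $\mathbb P(F)\le Cs^{-c}$. Off $F$ the eigenvalue is at most $\frac{\pi^2}{(1-\eta)^2r^2}$; on $F$ use Cauchy–Schwarz and Lemma 4 with $q=2$:
$$\mathbb E(\lambda_{1,s})\le\frac{\pi^2}{(1-\eta)^2r^2}+(\mathbb E\lambda_{1,s}^2)^{1/2}\,\mathbb P(F)^{1/2}\le\frac{\pi^2}{(1-\eta)^2r^2}+Cs^{2-c/2}.$$
After multiplication by $(\log s/s)^2$ the last term is $C(\log s)^2s^{-c/2}\to0$. So the $\limsup$ is at most $(1-\eta)^{-2}(2\pi)^4/9$.

**Step 3: conclusion.** Let $\eta\downarrow0$, and recall $\mathbb E(\lambda_{1,s})=\mathbb E_0(\lambda_{1,s})$ by translation invariance. $\square$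

## 12. Almost sure and $L^q$ convergence, and what happens at $j=s^3$

*Proof of Theorem 2.* Write $L_\alpha=(2\pi)^4/(3-\alpha)^2$ and $Y_{\alpha,s}=(\log s/s)^2\lambda_{\lceil s^\alpha\rceil,s}$. By (1), $(\log s/s)^2\pi^2/r_{3-\alpha}^2=L_\alpha$. So Lemmas 3 and 7, with $\eta$ small, give for every $\alpha\in[0,3)$ and $\varepsilon>0$ constants $C,c>0$ with
$$\mathbb P(|Y_{\alpha,s}-L_\alpha|>\varepsilon)\le Cs^{-c}\quad\text{for large }s.\tag{5}$$

**Step 1: almost sure convergence of $Y_{\alpha,s}$, along a geometric sequence and then by monotonicity.** Fix $\zeta>0$ and let $s_i=(1+\zeta)^i$. The bounds (5) at $s=s_i$ are summable, so by Borel–Cantelli (for $\varepsilon=1,\frac12,\frac13,\dots$) $Y_{\alpha,s_i}\to L_\alpha$ almost surely. For $s\in[s_i,s_{i+1}]$, monotonicity in $j$ and in $s$ gives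
$$\lambda_{\lceil s_i^\alpha\rceil,s_i}\le\lambda_{\lceil s^\alpha\rceil,s}\le\lambda_{\lceil s_{i+1}^\alpha\rceil,s_{i+1}}.$$
Multiply by $(\log s/s)^2$. On the left, $\log s\ge\log s_i$ and $s\le(1+\zeta)s_i$; on the right, $\log s\le\log s_{i+1}$ and $s\ge s_{i+1}/(1+\zeta)$. So for $i\ge1$
$$(1+\zeta)^{-2}Y_{\alpha,s_i}\le Y_{\alpha,s}\le(1+\zeta)^2Y_{\alpha,s_{i+1}},$$
and almost surely $(1+\zeta)^{-2}L_\alpha\le\liminf Y_{\alpha,s}\le\limsup Y_{\alpha,s}\le(1+\zeta)^2L_\alpha$. Let $\zeta\downarrow0$ along a sequence.

**Step 2: general indices $j_s$.** Let $\varepsilon'>0$ be small. For large $s$ we have $\lceil s^{\alpha-\varepsilon'}\rceil\le j_s\le\lceil s^{\alpha+\varepsilon'}\rceil$; if $\alpha=0$, use the lower index $1=\lceil s^0\rceil$ instead. With $Z_s=(\log s/s)^2\lambda_{j_s,s}$, monotonicity in $j$ gives $Y_{\alpha-\varepsilon',s}\le Z_s\le Y_{\alpha+\varepsilon',s}$ (with $Y_{0,s}$ on the left if $\alpha=0$). By Step 1, almost surely all limit points of $Z_s$ lie in $[L_{\alpha-\varepsilon'},L_{\alpha+\varepsilon'}]$ (with $L_0$ on the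 left if $\alpha=0$). Let $\varepsilon'\downarrow0$ along a sequence; since $\alpha\mapsto L_\alpha$ is continuous, $Z_s\to L_\alpha$ almost surely.

**Step 3: $L^q$ convergence, from polynomial tails and logarithmic moments.** Fix $\varepsilon>0$ and choose $\varepsilon'$ so small that $L_{\alpha\pm\varepsilon'}$ are within $\varepsilon/2$ of $L_\alpha$. The sandwich of Step 2 and (5) at $\alpha\pm\varepsilon'$ with $\varepsilon/2$ give $\mathbb P(|Z_s-L_\alpha|>\varepsilon)\le Cs^{-c}$ for large $s$. As $\alpha<3$, $j_s\le s^3$ for large $s$, so Lemma 4 gives $\mathbb EZ_s^{2q}\le(\log s/s)^{4q}\,C s^{4q}=C(\log s)^{4q}$. By Cauchy–Schwarz,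
$$\mathbb E|Z_s-L_\alpha|^q\le\varepsilon^q+\big(\mathbb E|Z_s-L_\alpha|^{2q}\big)^{1/2}\mathbb P(|Z_s-L_\alpha|>\varepsilon)^{1/2}\le\varepsilon^q+C\big(1+(\log s)^{2q}\big)s^{-c/2}.$$
So $\limsup_s\mathbb E|Z_s-L_\alpha|^q\le\varepsilon^q$ for every $\varepsilon>0$. Both modes of convergence carry over from $\mathbb P$ to $\mathbb P_0$, because the process $(\lambda_{j,s})_{j,s}$ has the same law.

**Step 4: the exponent $3$ cannot be reached.** The upper bound $\mathbb E\lambda_{\lfloor s^3\rfloor,s}\le Cs^2$ is Lemma 4 with $q=1$. For the lower bound, $\lambda_{j,s}\ge\lambda_j(\mathbb T^3)$ by domain monotonicity. The eigenvalues of the torus are $4\pi^2|k|^2$, $k\in\mathbb Z^3$. At most $(1+\sqrt\Lambda/\pi)^3$ of them are $\le\Lambda$, because each coordinate satisfies $|k_i|\le\sqrt\Lambda/2\pi$. For $j\ge2$ put $\Lambda=\lambda_j(\mathbb T^3)\ge4\pi^2$, so $1\le\sqrt\Lambda/2\pi$ and $j\le(1+\sqrt\Lambda/\pi)^3\le\big(\tfrac{3}{2\pi}\sqrt\Lambda\big)^3$; that is, $\lambda_j(\mathbb T^3)\ge(\tfrac{2\pi}3)^2j^{2/3}$. With $j=\lfloor s^3\rfloor$ this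 is at least $cs^2$. Hence at this index $(\log s/s)^2\,\mathbb E_0\lambda_{j,s}$ is of order $\log^2s\to\infty$, and no finite limit exists on this scale. $\square$
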